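\title{Equivariant log concavity fails for Orlik--Solomon algebras of matroids}

\begin{abstract}
Let a finite group act on a matroid $M$, and let $V$ be the Orlik--Solomon algebra or the reduced Orlik--Solomon algebra of $M$. A conjecture from a paper of Matherne, Miyata, Proudfoot and Ramos asserts that $V^i\otimes V^l$ is isomorphic to a subrepresentation of $V^j\otimes V^k$ whenever $i\le j\le k\le l$ and $i+l=j+k$. We disprove it for both algebras. Whenever $l-i\ge 2$ and $i\ge 2(l-i)^2$, we construct a $\mathbb{Q}$-representable matroid with a group action and a one-dimensional representation that occurs once in $V^i\otimes V^l$ and does not occur in $V^j\otimes V^k$ for $i<j\le k<l$, $j+k=i+l$. The first example has rank $12$ and $37$ elements. The proof turns the multiplicity into a signed count of partitions of a set into two independent sets.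
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{matroid} $M$ on a finite set $E$ is a nonempty family of subsets of $E$, called \emph{independent}, that is closed under taking subsets and satisfies the \emph{augmentation axiom}: if $I$ and $L$ are independent and $|I|<|L|$, then $I\cup\{x\}$ is independent for some $x\in L\setminus I$. The other subsets are \emph{dependent}. A \emph{circuit} is a minimal dependent set, and a \emph{loop} is an element that forms a circuit by itself. The \emph{rank} $r(X)$ of $X\subseteq E$ is the largest size of an independent subset of $X$, and $\operatorname{rk}M=r(E)$. The matroid is \emph{$\mathbb{Q}$-representable} if there is a rational matrix with columns indexed by $E$ such that the independent sets are the linearly independent sets of columns. A group \emph{acts on $M$} if it acts on $E$ and preserves the family of independent sets.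

Let $\Lambda_E$ be the exterior algebra over $\mathbb{Q}$ on generators $e_x$, $x\in E$, of degree $1$, and let $\partial\colon\Lambda_E\to\Lambda_E$ be the linear map with
\[
\partial(e_{x_1}\cdots e_{x_k})=\sum_{r=1}^k(-1)^{r-1}e_{x_1}\cdots\widehat{e_{x_r}}\cdots e_{x_k}.
\]
For $X=\{x_1,\dots,x_k\}$ we write $e_X=e_{x_1}\cdots e_{x_k}$; this is defined up to a sign that depends on the order. The \emph{Orlik--Solomon algebra} $A(M)=\bigoplus_d A^d(M)$ is the quotient of $\Lambda_E$ by the ideal generated by the elements $\partial e_C$, with $C$ a circuit of $M$. The \emph{reduced Orlik--Solomon algebra} $B(M)=\bigoplus_d B^d(M)$ is the subalgebra of $A(M)$ generated by the differences $e_x-e_y$. If a finite group $\Gamma$ acts on $M$, it acts on both algebras by $g\cdot e_x=e_{gx}$, and each graded piece is a finite-dimensional representation of $\Gamma$ over $\mathbb{Q}$.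

A sequence of positive numbers $v_0,v_1,\dots,v_N$ is log concave if $v_{d-1}v_{d+1}\le v_d^2$ for $0<d<N$. This says that the ratios $v_{d+1}/v_d$ do not increase, and so it implies $v_iv_l\le v_jv_k$ whenever $i\le j\le k\le l$ and $i+l=j+k$. For representations one replaces products by tensor products and inequalities by inclusions. Ratios are no longer available, so it is natural to ask for all the inclusions at once. A graded representation $V=\bigoplus_{d\ge0}V^d$ of $\Gamma$ is \emph{strongly equivariantly log concave} if $V^i\otimes V^l$ is isomorphic to a subrepresentation of $V^j\otimes V^k$ whenever $i\le j\le k\le l$ and $i+l=j+k$; we then write $V^i\otimes V^l\subset V^j\otimes V^k$. By Maschke's theorem, representations of a finite group over $\mathbb{Q}$ are semisimple, so the inclusion is one inequality between multiplicities for each irreducible representation. For the trivial group it is the inequality between dimensions. The following conjecture appears in \cite{MMPR}.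

\medskip
\noindent\textbf{Conjecture.} \emph{Let $M$ be a matroid of positive rank with an action of a finite group $\Gamma$. Then $A(M)$ and $B(M)$ are strongly equivariantly log concave.}
\medskip

We show that the conjecture is false, by following a single one-dimensional representation. For a homomorphism $\chi\colon\Gamma\to\{\pm1\}$ and a representation $W$, a \emph{$\chi$-vector} is a vector $w\in W$ with $\gamma w=\chi(\gamma)w$ for all $\gamma\in\Gamma$. The \emph{multiplicity} of $\chi$ in $W$ is the dimension of the space of $\chi$-vectors. It is additive in direct sums and does not increase on passing to a subrepresentation.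

\begin{theorem}\label{thm:main}
Let $D\ge2$ and $c\ge0$ be integers, and put $i=2D^2+c$ and $l=i+D$. There are a $\mathbb{Q}$-representable matroid $M$, a finite group $\Gamma$ acting on $M$, and a homomorphism $\chi\colon\Gamma\to\{\pm1\}$ such that, for both $V=A(M)$ and $V=B(M)$:
\begin{enumerate}
\item $\chi$ has multiplicity exactly $1$ in $V^i\otimes V^l$;
\item $\chi$ does not occur in $V^j\otimes V^k$ whenever $i<j\le k<l$ and $j+k=i+l$.
\end{enumerate}
\end{theorem}

For $D=2$, $c=0$ the matroid has rank $12$ and $37$ elements, and $\chi$ occurs in $V^8\otimes V^{10}$ but not in $V^9\otimes V^9$.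

\begin{corollary}\label{cor:main}
Let $i<j\le k<l$ with $i+l=j+k$ and $i\ge2(l-i)^2$. There are $M$ and $\Gamma$ such that, for both $V=A(M)$ and $V=B(M)$ and every $m\ge1$, the inclusion $V^i\otimes V^l\subset(V^j\otimes V^k)^{\oplus m}$ fails. In particular, for every $d\ge9$ the inclusion $V^{d-1}\otimes V^{d+1}\subset V^d\otimes V^d$ fails for some $M$, and the conjecture is false for both algebras.
\end{corollary}

\begin{proof}
Put $D=l-i\ge2$ and $c=i-2D^2\ge0$. With $M,\Gamma,\chi$ from Theorem~\ref{thm:main}, the multiplicity of $\chi$ is $1$ on the left and $m\cdot0$ on the right. For the second statement take $(i,j,k,l)=(d-1,d,d,d+1)$, where $2(l-i)^2=8$.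
\end{proof}

The inclusions with $i=0$ hold for every $M$ (Proposition~\ref{prop:zero}). We do not settle which of the remaining ones, with $0<i<2(l-i)^2$, hold for all $M$.

The proof has two independent halves. The first is a transfer principle (Proposition~\ref{prop:transfer}): from a matroid $N$ on $n$ elements, a group $G$ of symmetries and a homomorphism $\theta\colon G\to\{\pm1\}$, we build $M$, $\Gamma$, $\chi$ so that for $j+k=n$ the multiplicity of $\chi$ in $V^j\otimes V^k$ is the multiplicity of $\theta$ in the permutation representation on partitions of the ground set of $N$ into independent sets of sizes $j$ and $k$. The second half (Section~\ref{sec:blocks}) is a matroid $N$ for which this number is $1$ at $(i,l)$ and $0$ in between. The transfer principle is stated in Section~\ref{sec:count} and proved in Sections~\ref{sec:face} and~\ref{sec:double}.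

\section{Two cases in which the inclusions hold}\label{sec:true}

If $i=j$, then $k=l$ and there is nothing to prove, so only quadruples $i<j\le k<l$ matter.

\begin{proposition}\label{prop:zero}
For every $M$ and $\Gamma$, for $V=A(M)$ and $V=B(M)$, and for all $j,k\ge0$, we have $V^0\otimes V^{j+k}\subset V^j\otimes V^k$.
\end{proposition}

\begin{proof}
If $M$ has a loop $x$, then $\partial e_x=1$ lies in the ideal and $V=0$. Otherwise all relations have positive degree, so $V^0$ is the trivial representation $\mathbb{Q}$ and $V^0\otimes V^{j+k}\cong V^{j+k}$. The algebra $V$ is generated in degree $1$, so the multiplication $V^j\otimes V^k\to V^{j+k}$ is an equivariant surjection. By semisimplicity it has an equivariant section.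
\end{proof}

This settles rank at most $2$. Indeed $e_C=e_{x_1}\partial e_C$ vanishes in $A(M)$ for every circuit $C=\{x_1,\dots,x_k\}$, so $V^l=0$ for $l>\operatorname{rk}M$, and a quadruple with $1\le i<j\le k<l$ has $l\ge3$.

\begin{example}\label{ex:free}
Let all subsets of $E$ be independent. There are no circuits, so $A(M)=\Lambda(\mathbb{Q}^E)$ and $B(M)=\Lambda(W_0)$, where $W_0$ is the span of the $e_x-e_y$. Both are exterior algebras $\Lambda(W)$ of a representation $W$, and the conjecture holds for them. To see this, identify $\Lambda^aW\otimes\Lambda^bW$ with the part of bidegree $(a,b)$ of $\Lambda(W\oplus W)=\Lambda(W\otimes\mathbb{Q}^2)$. The Lie algebra $\mathfrak{sl}_2$ acts on this algebra by derivations and commutes with $GL(W)$. Bidegree $(a,b)$ has weight $a-b$, and the raising operator $\Phi$, induced by $(w,w')\mapsto(w',0)$, maps bidegree $(a,b)$ to $(a+1,b-1)$. In a finite-dimensional representation of $\mathfrak{sl}_2$ in characteristic $0$, the raising operator is injective on weight spaces of negative weight. Hence $\Phi^{j-i}$ embeds $\Lambda^iW\otimes\Lambda^lW$ in $\Lambda^jW\otimes\Lambda^kW$.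
\end{example}

For $W=\mathbb{Q}^E$, the map $\Phi$ sends $e_I\otimes e_L$ to a signed sum of the $e_{I\cup\{x\}}\otimes e_{L\setminus\{x\}}$ with $x\in L\setminus I$: it moves one element from the larger set to the smaller. In any matroid, $A(M)$ is spanned by the monomials $e_I$ with $I$ independent, and the augmentation axiom says that for independent sets $I$, $L$ with $|I|<|L|$ such a move can be made with both sets staying independent. One would therefore guess that the conjecture is true. In our examples the moves exist, but their results carry an extra symmetry that cancels them.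

\section{A signed count of partitions}\label{sec:count}

The cancellation comes from the following fact. Let a finite group $G$ act on a finite set $P$, let $\mathbb{Q}[P]$ be the permutation representation, and let $\theta\colon G\to\{\pm1\}$ be a homomorphism. Call $p\in P$ \emph{even} if its stabilizer lies in $\ker\theta$, and \emph{odd} otherwise. Points of one orbit have conjugate stabilizers and $\ker\theta$ is normal, so we may speak of even and odd orbits.

\begin{lemma}\label{lem:perm}
The multiplicity of $\theta$ in $\mathbb{Q}[P]$ is the number of even orbits.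
\end{lemma}

\begin{proof}
A vector $\sum_p\lambda_p\,p$ is a $\theta$-vector if and only if $\lambda_{gp}=\theta(g)\lambda_p$ for all $g$ and $p$. So the coefficients on the orbit of $p$ are determined by $\lambda_p$. If $gp=p$ and $\theta(g)=-1$, then $\lambda_p=-\lambda_p=0$. If $p$ is even, then $\lambda_{gp}=\theta(g)\lambda_p$ is well defined for any choice of $\lambda_p$.
\end{proof}

Let $N$ be a matroid on a set $Y$ with $n$ elements, let $G$ be a group of permutations of $Y$ that acts on $N$, and let $\theta\colon G\to\{\pm1\}$ be a homomorphism. For $j+k=n$ let
\[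
P_{j,k}=\{(I,L): I\sqcup L=Y,\ |I|=j,\ |L|=k,\ I\text{ and }L\text{ independent in }N\},
\]
and let $\nu_{j,k}$ be the number of even $G$-orbits in $P_{j,k}$.

\begin{proposition}[Transfer]\label{prop:transfer}
Suppose that $N$ is $\mathbb{Q}$-representable. There are a $\mathbb{Q}$-representable matroid $M$ of rank $\operatorname{rk}N+1$ on $2n+1$ elements, a finite group $\Gamma$ acting on $M$, and a homomorphism $\chi\colon\Gamma\to\{\pm1\}$ such that, for $V=A(M)$ and $V=B(M)$ and all $j,k\ge0$ with $j+k=n$, the multiplicity of $\chi$ in $V^j\otimes V^k$ is $\nu_{j,k}$.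
\end{proposition}

So we need $N$, $G$, $\theta$ with $n=i+l$, with $\nu_{i,l}=1$, and with $\nu_{j,k}=0$ in between. The sign is essential for this. If $\theta=1$, every orbit is even, and if $(I,L)\in P_{a,b}$ with $a<b$, then augmentation gives $(I\cup\{x\},L\setminus\{x\})\in P_{a+1,b-1}$; so $\nu_{i,l}>0$ forces $\nu_{j,k}>0$. For general $\theta$ the sets $P_{j,k}$ are still nonempty, and the task is to make all their points odd.

\section{Block matroids}\label{sec:blocks}

A convenient source of odd points is a ground set with interchangeable blocks, where $\theta$ is the sign of the permutation of the blocks: if $I$ meets two blocks in the same number of elements, swapping them fixes $(I,L)$ and has sign $-1$. With $2D$ blocks of size $2D$, the $2D$ intersection numbers of an even partition are distinct elements of $\{0,\dots,2D\}$, so they take all values but one. Then $I$ or $L$ meets $D$ of the blocks in only $0,1,\dots,D-1$ elements. We want a matroid in which such an unbalanced set can be independent only if it is small. The tool is elongation.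

\subsection*{Elongation}
The \emph{nullity} of a set $X$ in a matroid is $|X|-r(X)$. It is $0$ exactly for independent sets and $1$ for circuits. Since $r(X)-1\le r(X\setminus\{x\})\le r(X)$, removing an element lowers the nullity by $0$ or $1$.

\begin{lemma}\label{lem:elong}
Let $R$ be a $\mathbb{Q}$-representable matroid on a finite set $Z$ with rank function $r$, and let $h\ge0$. The sets $X\subseteq Z$ with $|X|-r(X)\le h$ are the independent sets of a $\mathbb{Q}$-representable matroid, the \emph{elongation} of $R$ by $h$. If $|Z|-r(Z)\ge h$, its rank is $r(Z)+h$. Every group that acts on $R$ acts on it.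
\end{lemma}

\begin{proof}
Take a rational matrix that represents $R$ and append $h$ rows of indeterminates. Let $|X|-r(X)>h$. Under every specialization of the indeterminates the columns $X$ have rank at most $r(X)+h<|X|$, so they are dependent. Let $|X|-r(X)\le h$, and choose $X'\subseteq X$ independent in $R$ with $|X'|=r(X)$. Specialize the new rows to $0$ on $X'$ and to distinct unit vectors of $\mathbb{Q}^h$ on the at most $h$ columns of $X\setminus X'$. In a vanishing linear combination of the columns $X$, the new rows force the coefficients on $X\setminus X'$ to vanish, and then the old rows force those on $X'$ to vanish. So some $|X|\times|X|$ minor on the columns $X$ is a nonzero polynomial in the indeterminates. The product of these finitely many polynomials is nonzero and $\mathbb{Q}$ is infinite, so one rational specialization makes all of them nonzero, and it represents the required matroid.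

An independent set $X$ of the elongation has $|X|\le r(Z)+h$, and a maximal independent set of $R$ together with any $h$ further elements attains the bound. The last claim holds because the definition uses only $r$.
\end{proof}

\subsection*{The matroid and the group}
Fix $D,c,i,l$ as in Theorem~\ref{thm:main}, and put $T=1+2+\dots+D$. Let
\[
Y=Y_0\sqcup Y_1\sqcup\dots\sqcup Y_{2D},\qquad |Y_0|=D+2c,\qquad |Y_1|=\dots=|Y_{2D}|=2D,
\]
so that $n=|Y|=4D^2+D+2c=i+l$. We call $Y_1,\dots,Y_{2D}$ the \emph{blocks}; $Y_0$ is not a block. Let $R$ be the matroid on $Y$ represented by a block diagonal matrix with one $D\times2D$ Vandermonde matrix with distinct nodes for each block, together with zero columns for $Y_0$. Any $D$ columns of such a Vandermonde matrix are independent, so $r(X)=\sum_{q=1}^{2D}\min(|X\cap Y_q|,D)$. The amount by which $r(X)$ falls short of $r(Y)=2D^2$ is the \emph{deficiency}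
\[
\delta(X)=2D^2-r(X)=\sum_{q=1}^{2D}\max(D-|X\cap Y_q|,\,0).
\]
Let $N$ be the elongation of $R$ by $h=T+c$. The condition $|X|-r(X)\le T+c$ reads
\begin{equation}\label{eq:indep}
X\text{ is independent in }N\iff |X|+\delta(X)\le i+T.
\end{equation}
Thus each unit of deficiency costs one element, and a set of deficiency $T$ has at most $i$ elements if it is independent. Since $n-2D^2=2D^2+D+2c\ge T+c$, the rank of $N$ is $2D^2+T+c=i+T$.

Let $G$ be the group of permutations of $Y$ that preserve $Y_0$ and permute the blocks, and let $\theta(g)$ be the sign of the permutation of the $2D$ blocks induced by $g$. The group $G$ preserves $\delta$, so it acts on $N$. For $(I,L)\in P_{j,k}$ put $a_q=|I\cap Y_q|$ for $1\le q\le 2D$.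

\begin{lemma}\label{lem:distinct}
The orbit of $(I,L)\in P_{j,k}$ is determined by the multiset $\{a_1,\dots,a_{2D}\}$, and $(I,L)$ is even if and only if $a_1,\dots,a_{2D}$ are pairwise distinct.
\end{lemma}

\begin{proof}
Let $(I',L')\in P_{j,k}$ have the same multiset. Then $|I'\cap Y_0|=j-\sum_qa_q=|I\cap Y_0|$. Match the blocks so that matched blocks have equal intersection numbers, and choose bijections between matched blocks, and of $Y_0$ with itself, that carry $I$ to $I'$. They form an element of $G$ that maps $I$ to $I'$, hence $L$ to $L'$.

If $a_q=a_{q'}$ with $q\ne q'$, choose a bijection $\beta\colon Y_q\to Y_{q'}$ with $\beta(I\cap Y_q)=I\cap Y_{q'}$. The permutation that equals $\beta$ on $Y_q$, $\beta^{-1}$ on $Y_{q'}$ and the identity elsewhere stabilizes $(I,L)$ and has $\theta=-1$. If the $a_q$ are distinct, an element of the stabilizer maps each block to a block with the same intersection number, that is, to itself, so $\theta=1$.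
\end{proof}

\begin{example}[$D=2$, $c=0$]\label{ex:small}
Here $Y$ has four blocks of size $4$ and $|Y_0|=2$, so $n=18$, and $X$ is independent if and only if $|X|+\delta(X)\le11$. A block that meets $X$ in $0$ or $1$ elements contributes $2$ or $1$ to $\delta(X)$, and the other blocks contribute nothing. In an even partition the numbers $a_q$ take all values in $\{0,\dots,4\}$ except one value $o$, and $L$ meets the blocks in $4-a_q$ elements:
\begin{center}
\begin{tabular}{c|c|c|c|c}
$o$ & $|I\cap Y_q|$ & $|L\cap Y_q|$ & $\delta(I)$ & $\delta(L)$\\
\hline
$0$ & $1,2,3,4$ & $3,2,1,0$ & $1$ & $3$\\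
$1$ & $0,2,3,4$ & $4,2,1,0$ & $2$ & $3$\\
$2$ & $0,1,3,4$ & $4,3,1,0$ & $3$ & $3$\\
$3$ & $0,1,2,4$ & $4,3,2,0$ & $3$ & $2$\\
$4$ & $0,1,2,3$ & $4,3,2,1$ & $3$ & $1$
\end{tabular}
\end{center}
For $|I|=|L|=9$ both deficiencies must be at most $2$, which happens in no row. So $\nu_{9,9}=0$. For $|I|=8$ and $|L|=10$ we need $\delta(I)\le3$ and $\delta(L)\le1$, which leaves $o=4$. Then $I$ has $0+1+2+3=6$ elements in the blocks and needs two more, and $Y_0$ supplies exactly two. So $\nu_{8,10}=1$; Figure~\ref{fig:stair} shows the partition.

Consider what augmentation does to this partition. Moving to $I$ an element of a block with $a_q\ge2$ leaves $\delta(I)=3$ and gives $9+3>11$, so it is forbidden. Moving an element of the block with $a_q=0$ or $a_q=1$ gives $9+2\le11$, so it is allowed, but the intersection numbers become $1,1,2,3$ or $0,2,2,3$, and the new partition is odd.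
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.6]
\foreach \x/\y in {2/1,3/1,3/2,4/1,4/2,4/3,6/1,6/2} \fill (\x,\y) circle (0.2);
\foreach \x/\y in {1/1,1/2,1/3,1/4,2/2,2/3,2/4,3/3,3/4,4/4} \draw (\x,\y) circle (0.2);
\draw[dashed] (0.4,2.5) -- (4.6,2.5);
\foreach \x in {1,2,3,4} \node at (\x,0.1) {$Y_{\x}$};
\node at (6,0.1) {$Y_0$};
\end{tikzpicture}
\caption{For $D=2$, $c=0$: the partition of the $18$-element set $Y$ into independent sets $I$ (filled, $8$ elements) and $L$ (hollow, $10$ elements) that meets the four blocks $Y_1,\dots,Y_4$ in distinct numbers of elements. In the blocks, the hollow points below the dashed line count $\delta(I)=3$, and the filled points above it count $\delta(L)=1$.}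
\label{fig:stair}
\end{figure}

The general case has the same shape.

\begin{proposition}\label{prop:count}
For $N$, $G$, $\theta$ as above, $\nu_{i,l}=1$, and $\nu_{j,k}=0$ whenever $j+k=n$ and $j,k>i$.
\end{proposition}

\begin{proof}
Let $Y=I\sqcup L$ be any partition whose numbers $a_q=|I\cap Y_q|$ are pairwise distinct, and let $o$ be the element of $\{0,\dots,2D\}$ that they omit. Since $|L\cap Y_q|=2D-a_q$, we have $\delta(I)=\sum_q\max(D-a_q,0)$ and $\delta(L)=\sum_q\max(a_q-D,0)$. Each of the functions $\max(D-a,0)$ and $\max(a-D,0)$ has sum $T$ over all $a\in\{0,\dots,2D\}$. Therefore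
\[
\delta(I)=T-\max(D-o,0),\qquad \delta(L)=T-\max(o-D,0),
\]
and by \eqref{eq:indep} the sets $I$ and $L$ are both independent if and only if
\begin{equation}\label{eq:both}
|I|\le i+\max(D-o,0)\qquad\text{and}\qquad |L|\le i+\max(o-D,0).
\end{equation}
One of the two maxima is $0$, so \eqref{eq:both} implies $|I|\le i$ or $|L|\le i$. By Lemma~\ref{lem:distinct}, $P_{j,k}$ has no even point when $j,k>i$.

Now let $|I|=i$ and $|L|=l=i+D$. The first inequality in \eqref{eq:both} holds, and the second holds if and only if $o=2D$, that is, $\{a_q\}=\{0,1,\dots,2D-1\}$. By Lemma~\ref{lem:distinct} there is at most one even orbit. A partition with these data has $\sum_qa_q=2D^2-D$, so $I$ must contain $i-(2D^2-D)=D+c$ elements of $Y_0$. This is possible because $0\le D+c\le D+2c=|Y_0|$, and then $|L|=n-i=l$.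
\end{proof}

\begin{remark}\label{rem:hyp}
The hypothesis $i\ge2D^2$, that is $c\ge0$, is used in the last line: $L$ contains $c$ elements of $Y_0$. The hypothesis $D\ge2$ only ensures that there are $j,k$ strictly between $i$ and $l$. The set $Y_0$ pads $I$ until \eqref{eq:indep} is an equality for $I$ as well as for $L$, and it cannot be left out. For $D=2$, remove $Y_0$ and replace $11$ by a bound $\rho$. The row $o=4$ then has $|L|=10$ and requires $\rho\ge11$, and with such $\rho$ the rows $o=3$ and $o=2$ give even partitions of sizes $(7,9)$ and $(8,8)$, between $6$ and $10$.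
\end{remark}

\section{Face algebras as reduced Orlik--Solomon algebras}\label{sec:face}

We turn to the transfer principle. The first difficulty is that the monomials $e_I$ with $I$ independent span $A(M)$ but are not linearly independent: a circuit $C$ with at least two elements gives the relation $\partial e_C=0$ among them. An algebra in which they form a basis is the \emph{exterior face algebra} of a matroid $K$ on a finite set $S$,
\[
F(K)=\Lambda_S\,/\,(e_C: C\text{ a circuit of }K).
\]
The ideal is spanned by the monomials $e_X$ with $X$ dependent, since these are the monomials divisible by some $e_C$. So the monomials $e_X$ with $X$ independent, one for each set, form a basis of $F(K)$. We show that $F(K)$ is the reduced Orlik--Solomon algebra of a matroid with one more element. The reason is the identity $\partial(e_0e_C)=e_C-e_0\,\partial e_C$: modulo $e_0$, the relation of a circuit $\{0\}\cup C$ is the monomial $e_C$.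

We use that $\partial$ is a graded derivation: $\partial(ab)=(\partial a)b+(-1)^{d}a\,\partial b$ for $a$ of degree $d$. Applying this rule twice gives $\partial^2(ab)=(\partial^2a)b+a\,\partial^2b$, and $\partial^2e_x=\partial1=0$, so $\partial^2=0$.

\begin{lemma}\label{lem:split}
Let $\Gamma$ act on a matroid $M$ and fix an element $0$ of its ground set $E$. Write $A=A(M)$, $B=B(M)$ and $B^{-1}=0$. Then $A^d\cong B^d\oplus B^{d-1}$ for all $d\ge0$, and $B\cong A/e_0A$, as graded representations of $\Gamma$.
\end{lemma}

\begin{proof}
For $a$ of degree $d$ and a circuit $C$ we have $\partial(a\,\partial e_C)=(\partial a)(\partial e_C)+(-1)^da\,\partial^2e_C=(\partial a)(\partial e_C)$. So $\partial$ preserves the Orlik--Solomon ideal and acts on $A$. The algebra $B$ is generated by the elements $b_x=e_x-e_0$, which $\partial$ kills, so $\partial B=0$. The algebra $A$ is generated by $e_0$ and the $b_x$; these anticommute and $e_0^2=0$, so $A=B+e_0B$. If $b+e_0b'=0$ with $b,b'\in B$, then applying $\partial$ gives $0=\partial b+b'-e_0\,\partial b'=b'$, and then $b=0$. Hence $(b,b')\mapsto b+e_0b'$ is a bijection $B^d\oplus B^{d-1}\to A^d$.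 It is equivariant because $\Gamma$ fixes $e_0$. Finally $e_0A=e_0B+e_0^2B=e_0B$, so $B\to A/e_0A$ is an equivariant isomorphism.
\end{proof}

Let $K$ be a $\mathbb{Q}$-representable matroid on $S$. Add a new element $0$ as a loop (a zero column), and let $K^+$ be the elongation by $h=1$ of the resulting matroid on $S\sqcup\{0\}$. Adding the loop to a set raises its nullity by $1$, so for $X\subseteq S$:
\begin{itemize}
\item[(a)] $X$ is independent in $K^+$ if and only if its nullity in $K$ is at most $1$;
\item[(b)] $X\cup\{0\}$ is independent in $K^+$ if and only if $X$ is independent in $K$.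
\end{itemize}
By Lemma~\ref{lem:elong}, $K^+$ is $\mathbb{Q}$-representable of rank $\operatorname{rk}K+1$, and a group acting on $K$ acts on $K^+$, fixing $0$.

\begin{lemma}\label{lem:face}
If $\Gamma$ acts on $K$, then $B(K^+)\cong F(K)$ as graded representations of $\Gamma$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:split}, $B(K^+)\cong A(K^+)/e_0A(K^+)$. This is the quotient of $\Lambda_S$ by the ideal $J$ generated by the images of the $\partial e_C$, for $C$ a circuit of $K^+$, under the map $\Lambda_{S\sqcup\{0\}}\to\Lambda_S$ that sends $e_0$ to $0$. We show that $J$ equals the ideal $J_K$ generated by the $e_{C'}$ with $C'$ a circuit of $K$.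

The circuits of $K^+$ that contain $0$ are the sets $\{0\}\cup C'$ with $C'$ a circuit of $K$. Indeed, let $C'$ be a circuit of $K$. Then $\{0\}\cup C'$ is dependent by (b), the set $C'$ has nullity $1$ and is independent by (a), and each $\{0\}\cup(C'\setminus\{x\})$ is independent by (b). Conversely, if $\{0\}\cup C'$ is a circuit of $K^+$, then by (b) the set $C'$ is dependent in $K$ and each $C'\setminus\{x\}$ is independent in $K$. The relation $\partial(e_0e_{C'})=e_{C'}-e_0\,\partial e_{C'}$ maps to $e_{C'}$, so these circuits contribute exactly the generators of $J_K$.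

A circuit $C\subseteq S$ of $K^+$ has nullity at least $2$ in $K$ by (a), so each $C\setminus\{x\}$ has nullity at least $1$ and is dependent in $K$. Every term of $\partial e_C$ thus lies in $J_K$. Hence $J=J_K$.
\end{proof}

For example, let $K$ be represented by two equal nonzero columns $a,b$. In $K^+$ the only circuit is $\{0,a,b\}$, the relation $e_ae_b-e_0e_b+e_0e_a$ maps to $e_ae_b$, and $B(K^+)\cong F(K)$ has basis $1,e_a,e_b$.

\section{Parallel doubling and the proof of the transfer principle}\label{sec:double}

Let $N$, $Y$, $n$, $G$, $\theta$ be as in Proposition~\ref{prop:transfer}. The space $F^j(N)\otimes F^k(N)$ has the basis $e_I\otimes e_L$, and for $j+k=n$ the vectors with $I\sqcup L=Y$ span a subrepresentation indexed by $P_{j,k}$. The second difficulty is that a character of $G$ may also occur in the span of the other basis vectors, where $I$ and $L$ overlap. The sign changes $e_x\mapsto-e_x$ would separate the two parts: they act on $F(N)$, and for $j+k=n$ all of them act on $e_I\otimes e_L$ by $-1$ exactly when $I\sqcup L=Y$. But they do not come from permutations of the ground set. We realize them by permutations: replace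 $x$ by two copies, and let the swap of the copies act on the difference of the two generators.

\subsection*{The construction}
Let $S=Y\times\{1,-1\}$ with projection $\pi\colon S\to Y$, and let $K$ be the matroid on $S$ represented by taking each column of a matrix for $N$ twice. Thus $X\subseteq S$ is independent in $K$ if and only if $\pi$ is injective on $X$ and $\pi(X)$ is independent in $N$; in particular $\operatorname{rk}K=\operatorname{rk}N$. Put $M=K^+$. It is $\mathbb{Q}$-representable of rank $\operatorname{rk}N+1$ on $2n+1$ elements.

Let $\Gamma$ be the group of permutations of $S$ of the form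
\[
(g,s)\colon(x,\epsilon)\mapsto(gx,\,s(x)\epsilon),\qquad g\in G,\quad s\colon Y\to\{\pm1\}.
\]
The product $(g',s')(g,s)$ is the pair $(g'g,\ x\mapsto s(x)s'(gx))$. Since $\pi\circ(g,s)=g\circ\pi$, the group $\Gamma$ acts on $K$, hence on $M$. Let $\operatorname{sgn}(g)$ be the sign of $g$ as a permutation of $Y$, and define
\[
\omega(g,s)=\Big(\prod_{x\in Y}s(x)\Big)\operatorname{sgn}(g),\qquad \chi(g,s)=\omega(g,s)\,\theta(g).
\]
These are homomorphisms, since $\prod_xs(x)s'(gx)=\prod_xs(x)\cdot\prod_xs'(x)$. The factor $\prod s$ selects the partitions, and the factor $\operatorname{sgn}$ compensates for the anticommutation of the generators.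

Write $F=F(K)$. For an independent set $I=\{x_1,\dots,x_d\}$ of $N$, listed in a fixed order, let $F_I$ be the span of the $2^d$ monomials $e_{(x_1,\epsilon_1)}\cdots e_{(x_d,\epsilon_d)}$. These monomials, for all $I$ of size $d$, are the monomial basis of $F^d$, so $F^d=\bigoplus_{|I|=d}F_I$, and multiplication identifies $F_I$ with the tensor product of the planes spanned by $e_{(x,1)},e_{(x,-1)}$ for $x\in I$. Each plane also has the basis $f_x^{\pm}=e_{(x,1)}\pm e_{(x,-1)}$. So $F^d$ has a basis of products $f_I^\sigma=f_{x_1}^{\sigma_{1}}\cdots f_{x_d}^{\sigma_{d}}$, with $I$ independent in $N$ of size $d$ and $\sigma\in\{+,-\}^d$.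

\begin{lemma}\label{lem:mult}
If $j+k<n$, then $\chi$ does not occur in $F^j\otimes F^k$. If $j+k=n$, its multiplicity in $F^j\otimes F^k$ is $\nu_{j,k}$.
\end{lemma}

\begin{proof}
For $x\in Y$ let $\tau_x=(1,s)\in\Gamma$ with $s(x)=-1$ and $s=1$ elsewhere. Then $\chi(\tau_x)=-1$, so every $\chi$-vector lies in the subspace $U\subseteq F^j\otimes F^k$ on which all $\tau_x$ act by $-1$. We have $\tau_xf_x^\pm=\pm f_x^\pm$ and $\tau_xf_y^\pm=f_y^\pm$ for $y\ne x$. So the basis vectors $f_I^\sigma\otimes f_L^{\sigma'}$ are eigenvectors of every $\tau_x$, and $U$ is spanned by those on which every eigenvalue is $-1$. The eigenvalue of $\tau_x$ is $1$ if $x\notin I\cup L$, so these vectors have $I\cup L=Y$. If $j+k<n$, this is impossible and $U=0$.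

Let $j+k=n$. Then $I\cup L=Y$ means $(I,L)\in P_{j,k}$, each $x$ occurs in exactly one factor, and the eigenvalue of $\tau_x$ is the sign on that factor. So $U$ has one basis vector for each $(I,L)\in P_{j,k}$, the one with all signs $-$. We normalize it. Write $f_x=f_x^-$ and fix a reference order of $Y$. For a listing $\mathbf{x}=(x_1,\dots,x_n)$ of $Y$, let $\varepsilon(\mathbf{x})$ be the sign of the permutation that takes the reference order to $\mathbf{x}$. Given $(I,L)$, choose a listing with $I=\{x_1,\dots,x_j\}$ and put
\[
u_{I,L}=\varepsilon(\mathbf{x})\;f_{x_1}\cdots f_{x_j}\otimes f_{x_{j+1}}\cdots f_{x_n}.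
\]
This does not depend on the listing: exchanging two elements of $I$, or two elements of $L$, changes the sign of both $\varepsilon(\mathbf{x})$ and the product. We have
\[
(g,s)f_x=e_{(gx,s(x))}-e_{(gx,-s(x))}=s(x)f_{gx},
\]
and the listing $g\mathbf{x}=(gx_1,\dots,gx_n)$ has $\varepsilon(g\mathbf{x})=\operatorname{sgn}(g)\,\varepsilon(\mathbf{x})$. Therefore
\[
(g,s)\,u_{I,L}=\Big(\prod_{x}s(x)\Big)\varepsilon(\mathbf{x})\;f_{gx_1}\cdots f_{gx_j}\otimes f_{gx_{j+1}}\cdots f_{gx_n}=\omega(g,s)\,u_{gI,gL}.
\]
Since $\chi=\omega\theta$, a vector $\sum_p\lambda_pu_p$ in $U$ is a $\chi$-vector for $\Gamma$ if and only if $\sum_p\lambda_p\,p$ is a $\theta$-vector for $G$ in $\mathbb{Q}[P_{j,k}]$. Lemma~\ref{lem:perm} gives the multiplicity $\nu_{j,k}$.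
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:transfer}]
Take $M$, $\Gamma$, $\chi$ as above and let $j+k=n$. By Lemma~\ref{lem:face}, $B(M)\cong F$, so Lemma~\ref{lem:mult} gives the claim for $B(M)$. By Lemma~\ref{lem:split},
\[
A^j(M)\otimes A^k(M)\cong(F^j\otimes F^k)\oplus(F^{j-1}\otimes F^k)\oplus(F^j\otimes F^{k-1})\oplus(F^{j-1}\otimes F^{k-1}).
\]
The last three summands have total degree less than $n$, so $\chi$ does not occur in them by Lemma~\ref{lem:mult}. The multiplicity for $A(M)$ is again $\nu_{j,k}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]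
Apply Proposition~\ref{prop:transfer} to the matroid $N$, the group $G$ and the homomorphism $\theta$ of Section~\ref{sec:blocks}, for which $n=i+l$. The multiplicity of $\chi$ in $V^i\otimes V^l$ is $\nu_{i,l}$, which is $1$ by Proposition~\ref{prop:count}. If $i<j\le k<l$ and $j+k=i+l$, then $j,k>i$, and the multiplicity of $\chi$ in $V^j\otimes V^k$ is $\nu_{j,k}=0$.
\end{proof}

The matroid $M$ has $2(i+l)+1$ elements and rank $i+T+1$. For $D=2$, $c=0$ these numbers are $2\cdot18+1=37$ and $8+3+1=12$.

\begin{thebibliography}{1}

\bibitem{MMPR}
Jacob P. Matherne, Dane Miyata, Nicholas Proudfoot, and Eric Ramos,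
\emph{Equivariant log concavity and representation stability},
arXiv:2104.00715 (2021).

\end{thebibliography}
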